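# Sylvester–Gallai configurations over the quaternions are coplanar

## 1. Three-point lines and unimodular relations

Let $\mathbb F$ be $\mathbb C$ or the division ring $\mathbb H$ of real quaternions. We regard $\mathbb F^{n+1}$ as a *right* vector space of columns: scalars multiply on the right, matrices act on the left. Points of $P^n(\mathbb F)$ are the $1$-dimensional subspaces $[x]=x\mathbb F$, lines are the $2$-dimensional subspaces, and planes are the $3$-dimensional subspaces. A set of points is collinear (coplanar) if it lies in a line (a plane). Throughout, $\mathcal S$ is a finite set of $N$ points and $d$ is the dimension, as a right vector space, of the span of $\mathcal S$. So "collinear" means $d\le 2$, and "coplanar" means $d\le 3$.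

**Definition.** A *Sylvester–Gallai configuration* (SGC) is a finite set $\mathcal S$ of points such that for any two distinct $A,B\in\mathcal S$ there is a third point $C\in\mathcal S$ collinear with $A$ and $B$.

Any three or more points on one line form an SGC. Over $\mathbb R$ there are no others, by the Sylvester–Gallai theorem. Over $\mathbb C$ there are others.

**Example (nine inflection points).** Let $F=x^3+y^3+z^3+xyz$. The curve $F=0$ is smooth. Indeed, at a singular point $3x^2=-yz$, $3y^2=-xz$, $3z^2=-xy$; multiplying gives $27(xyz)^2=-(xyz)^2$, so $xyz=0$. If, say, $x=0$, then the last two equations give $y=z=0$. The inflection points are therefore the zeros of the Hessian determinant on the curve, and that determinant is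
$$218\,xyz-6(x^3+y^3+z^3)=224\,xyz\quad\text{on } F=0 .$$
So the inflection points are the points of the curve with $xyz=0$:
$$(0,1,-\alpha),\qquad(-\beta,0,1),\qquad(1,-\gamma,0),\qquad \alpha^3=\beta^3=\gamma^3=1 .$$
There are nine of them. The determinant with rows $(0,1,-\alpha),(-\beta,0,1),(1,-\gamma,0)$ equals $1-\alpha\beta\gamma$. So two points from different families are collinear with exactly one point of the third family; their line meets each of $x=0$, $y=0$, $z=0$ in only one point, so it contains exactly three of our points. Two points of the same family, say on $x=0$, are collinear with the third point of that family and with no other. Hence this is a non-collinear SGC in which every line through two points contains exactly three. Here $N=9$, $d=3$.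

The problem, from L.M. Pretorius and K.J. Swanepoel, "The Sylvester-Gallai Theorem, colourings and algebra", arXiv:math/0606131 (2006), is this: *is an SGC in $P^n(\mathbb H)$ always coplanar?* Two known facts come with it. The Quaternion Theorem says that every SGC in $P^n(\mathbb H)$ lies in a projective subspace of dimension at most $3$ (so $d\le 4$), and a non-coplanar one would have at least $51$ points. We shall use neither. The answer will be yes.

Look at the relations among the nine vectors above. If $\alpha\beta\gamma=1$, then
$$(0,1,-\alpha)\,a+(-\beta,0,1)\,b+(1,-\gamma,0)\,c=0\quad\text{for}\quad c=1,\ a=\gamma,\ b=\gamma\alpha=\beta^{-1},$$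
and with $\omega=e^{2\pi i/3}$,
$$(0,1,-1)+(0,1,-\omega)\,\omega+(0,1,-\omega^2)\,\omega^2=0,$$
because $1+\omega+\omega^2=0=1+\omega^2+\omega^4$; the other two families are similar. All coefficients have modulus $1$. In this situation the problem is easy.

**Proposition A.** Let $\mathcal S\subset P^n(\mathbb C)$ be an SGC with $N\ge3$ points in which every line through two points contains exactly three. Suppose representing vectors $x_i$ can be chosen so that each collinear triple $T=\{i,j,k\}$ satisfies a relation $x_ib_{iT}+x_jb_{jT}+x_kb_{kT}=0$ with $|b_{iT}|=|b_{jT}|=|b_{kT}|=1$. Then $d\le \frac{4N}{N+3}<4$.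

The proof rests on one line of linear algebra. For a complex Hermitian (or real symmetric) matrix $M$,
$$(\operatorname{tr}M)^2\le \operatorname{rank}M\cdot\sum_{i,j}|M_{ij}|^2, \tag{1}$$
because $\operatorname{tr}M=\sum\lambda$ over the nonzero eigenvalues, there are $\operatorname{rank}M$ of them, and $\sum\lambda^2=\sum|M_{ij}|^2$; apply Cauchy–Schwarz.

*Proof of Proposition A.* Let $V$ be the matrix with columns $x_i$; it has rank $d$, so $\dim\ker V=N-d$. Put $b_{lT}=0$ for $l\notin T$ and let $B=(b_{iT})$, with rows indexed by points and columns by triples. The relations say $VB=0$, so $\operatorname{rank}B\le N-d$. Let $M=BB^*$, which is Hermitian of rank at most $N-d$. Each point lies in $\frac{N-1}2$ triples, so $M_{ii}=\frac{N-1}2$. For $i\ne j$ there is exactly one triple $T\ni i,j$, so $M_{ij}=b_{iT}\overline{b_{jT}}$ has modulus $1$. By (1),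
$$N-d\ \ge\ \frac{\big(N\frac{N-1}2\big)^2}{N\frac{(N-1)^2}4+N(N-1)}=\frac{N(N-1)}{N+3},$$
so $d\le N-\frac{N(N-1)}{N+3}=\frac{4N}{N+3}$. $\blacksquare$

For the nine inflection points this reads $d\le\frac{36}{12}=3$, with equality. The mechanism: $M$ has a large diagonal and small off-diagonal entries, so its rank is close to $N$. The relations therefore fill almost all of $\mathbb C^N$, and little room is left for the points.

## 2. Unequal moduli, longer lines, noncommuting scalars

Three things change for a general SGC over $\mathbb H$: lines may contain more than three points, the scalars do not commute, and the relations need not have unimodular coefficients. The third is the serious one.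

**Something metric is needed.** One might hope to argue from incidences alone. That cannot work: in $P^n(\mathbb F_3)$, the $3^n$ points $[(1,v)]$ with $v\in\mathbb F_3^n$ form an SGC, since the points given by distinct $v,v'$ are collinear with the point given by $-v-v'$, which differs from both. They span dimension $n+1$, which is arbitrarily large. So the absolute value, which entered through $BB^*$, must be used.

**Rescaling to unit moduli can be impossible.** We may replace $x_i$ by a nonzero multiple, which multiplies row $i$ of $B$ by a scalar, and each relation may be multiplied by a scalar. Can all moduli be made $1$? Take the four collinear points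
$$x_1=(1,0),\quad x_2=(0,1),\quad x_3=(1,1),\quad x_4=(1,2).$$
The relations on $\{1,2,3\}$ and $\{1,2,4\}$ are, up to a scalar, $x_1+x_2-x_3=0$ and $x_1+2x_2-x_4=0$. If rows $1,2$ are scaled by factors of modulus $r_1,r_2$, then equal moduli in the first triple force $r_1=r_2$, and in the second $r_1=2r_2$. This is impossible.

**Using $BB^*$ without care loses everything.** Take the nine inflection points with unimodular $B$, and multiply one row of $B$ by $\tau>0$ (that is, divide one $x_i$ by $\tau$). The rank does not change, but
$$\operatorname{tr}M=4\tau^2+32,\qquad \sum_{i,j}|M_{ij}|^2=16\tau^4+8\cdot16+2\cdot 8\,\tau^2+8\cdot 7=16\tau^4+16\tau^2+184 .$$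
At $\tau=1$ inequality (1) gives $N-d\ge 36^2/216=6$, so $d\le3$. As $\tau\to\infty$ the quotient tends to $1$, and (1) gives only $N-d\ge1$. So the choice of representatives decides whether the argument says anything.

**What the computation needs.** Unit moduli are more than we need. Suppose the matrix has entries with $|C_{iT}|^2=z_{iT}$, where $z_{iT}=0$ if $i\notin T$. The trace of $CC^*$ involves only the row sums of $(z_{iT})$. For three-point lines, the off-diagonal part is
$$\sum_{i\ne j}|M_{ij}|^2=\sum_T\sum_{\substack{i,j\in T\\ i\neq j}}z_{iT}z_{jT}=\sum_T\Big(c_T^2-\sum_{i\in T}z_{iT}^2\Big)\le\frac23\sum_Tc_T^2,\qquad c_T=\sum_{i\in T}z_{iT}.$$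
So it is controlled by the column sums $c_T$; equal moduli within $T$ are the worst case, and unequal ones only help. We therefore only have to scale rows and columns so that the *row sums and column sums* of $|C_{iT}|^2$ are those of the ideal case. Unlike unit moduli, this can always be achieved, by minimizing a function (Section 5). Lines with more than three points are handled by giving the triples weights (Section 4), and noncommutativity by passing to real matrices (Section 6).

## 3. Matrices over $\mathbb H$

We use the following standard facts. For $p,q\in\mathbb H$: $\overline{pq}=\bar q\,\bar p$, $|q|^2=q\bar q$ is real, $|pq|=|p||q|$, and real numbers commute with everything. $\operatorname{Re}(\bar pq)$ is the Euclidean inner product on $\mathbb H=\mathbb R^4$.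

An $m\times N$ matrix $A$ over $\mathbb H$ gives a right-linear map $\mathbb H^N\to\mathbb H^m$, $y\mapsto Ay$. Its rank is the right dimension of the span of its columns, and $\dim\ker A=N-\operatorname{rank}A$, as over any division ring. With $A^*$ the conjugate transpose, $(AB)^*=B^*A^*$. A square matrix is Hermitian if $M^*=M$; every $CC^*$ is Hermitian.

Complex vectors independent over $\mathbb C$ remain independent over $\mathbb H$: complete them to a basis, and note that an invertible complex matrix has the same inverse over $\mathbb H$. Complex vectors dependent over $\mathbb C$ are clearly dependent over $\mathbb H$. So the nine inflection points are also an SGC in $P^2(\mathbb H)$, with the same collinear triples and $d=3$.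

## 4. The dimension bound, and weighted triples

From now on $\mathcal S\subset P^n(\mathbb H)$ is any finite set of $N$ points, not necessarily an SGC.

**Definition.** A line is *ordinary* if it contains exactly two points of $\mathcal S$, and *special* if it contains at least three. For $i\in\mathcal S$, $o_i$ is the number of ordinary lines through $i$, and $d_i$ is the number of points $j\in\mathcal S\setminus\{i\}$ joined to $i$ by a special line. Thus $d_i=N-1-o_i$.

For three points on a line and one point off it, the values of $d_i$ are $2,2,2,0$. In an SGC with $N\ge 3$ points, every $d_i=N-1$.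

**Theorem 1.** If $N\ge1$, all $d_i>0$ and $X=\sum_i 1/d_i$, then $\displaystyle d\le \frac{4NX}{N+4X}$.

**Theorem 2.** An SGC with $N\ge3$ points satisfies $d\le\frac{4N}{N+3}<4$. Hence every SGC in $P^n(\mathbb H)$ is coplanar.

*Proof of Theorem 2 from Theorem 1.* An SGC with at most one point is coplanar, and no SGC has exactly two points. If $N\ge3$, then $d_i=N-1>0$ for all $i$, so $X=\frac N{N-1}$ and
$$d\le\frac{4N\cdot\frac N{N-1}}{N+\frac{4N}{N-1}}=\frac{4N^2}{N(N-1)+4N}=\frac{4N}{N+3}<4 .$$
As $d$ is an integer, $d\le3$. $\blacksquare$

So an SGC in $P^n(\mathbb H)$ is always coplanar, and by the nine inflection points "coplanar" cannot be improved to "collinear". It remains to prove Theorem 1. Sections 4 to 7 do this.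

**Step 0: relations and weights.** *The aim is the matrix $B$, and weights that make a long line count like a family of three-point lines covering each pair once.*

Choose a representing vector $x_i\in\mathbb H^{n+1}$ for each $i\in\mathcal S$, and let $V$ be the matrix with columns $x_i$. It has rank $d$, so $\dim\ker V=N-d$.

Let $\mathcal T$ be the set of all collinear $3$-subsets of $\mathcal S$. If $T\in\mathcal T$ lies on a line with exactly $r$ points of $\mathcal S$, put $w_T=\frac1{r-2}>0$. A pair $\{i,j\}$ on a special line with $r$ points lies in exactly $r-2$ triples of $\mathcal T$, all on that line, so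
$$\sum_{T\supset\{i,j\}}w_T=1\qquad\text{for every pair on a special line}. \tag{2}$$
A pair on an ordinary line lies in no triple. Now fix $i$ and sum (2) over the $d_i$ points $j$ joined to $i$ by special lines. Each $T\ni i$ is counted twice, once for each of its other two points. Hence
$$\sum_{T\ni i}w_T=\frac{d_i}2 . \tag{3}$$
For instance, for four points on a line and nothing else, $w_T=\frac12$; each pair lies in two triples with total weight $1$, and each point lies in three triples with total weight $\frac32=\frac{d_i}2$.

For $T=\{i,j,k\}\in\mathcal T$, the vectors $x_i,x_j,x_k$ are dependent but pairwise independent. Take a nontrivial relation $x_ib_{iT}+x_jb_{jT}+x_kb_{kT}=0$. If a coefficient vanished, two of the vectors would be dependent; so all three coefficients are nonzero. Put $b_{lT}=0$ for $l\notin T$. The $N\times|\mathcal T|$ matrix $B=(b_{iT})$ satisfies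
$$VB=0 . \tag{4}$$

## 5. Prescribing row and column sums by a convex minimization

**Step 1: scaling.** *The aim is to multiply rows and columns of $B$ by positive reals so that the squared moduli get prescribed row and column sums.*

The target should be an array with the right support. For $i\in T\in\mathcal T$ put
$$p_{iT}=\frac{2w_T}{d_i}>0,\qquad y_{iT}=|b_{iT}|^2>0 .$$
By (3), $\sum_{T\ni i}p_{iT}=1$ for each $i$. Let
$$c_T=\sum_{i\in T}p_{iT}=2w_T\sum_{i\in T}\frac1{d_i} . \tag{5}$$
In the situation of Proposition A, $p_{iT}=\frac2{N-1}$ is constant, which is $|b_{iT}|^2$ divided by the diagonal entry $\frac{N-1}2$. In general $|b_{iT}|^2$ cannot be scaled to equal $p_{iT}$, but it can be scaled to have the same row and column sums.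

**Claim.** There are real numbers $u_i$ $(i\in\mathcal S)$ and $v_T$ $(T\in\mathcal T)$ such that $z_{iT}:=y_{iT}e^{u_i+v_T}$ satisfies
$$\sum_{T\ni i}z_{iT}=1\quad\text{for all } i,\qquad \sum_{i\in T}z_{iT}=c_T\quad\text{for all }T . \tag{6}$$

*Proof.* We look for a function whose critical point equations are (6). Let
$$F(u,v)=\sum_{i\in T}\Big(y_{iT}e^{u_i+v_T}-p_{iT}(u_i+v_T)\Big),$$
the sum being over all incident pairs $(i,T)$. Then
$$\frac{\partial F}{\partial u_i}=\sum_{T\ni i}(z_{iT}-p_{iT}),\qquad \frac{\partial F}{\partial v_T}=\sum_{i\in T}(z_{iT}-p_{iT}),$$
so (6) holds at any minimum of $F$. We must show that a minimum exists.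

$F$ depends only on the vector $s$ with coordinates $s_{iT}=u_i+v_T$, and as $(u,v)$ varies, $s$ ranges over a linear subspace $W$ of a finite-dimensional real space, hence over a closed set. As a function of $s$, $F$ is a sum of terms $f(s)=ye^{s}-ps$ with $y,p>0$, one for each coordinate. Each term is continuous; it tends to $+\infty$ as $s\to+\infty$ because $y>0$, and as $s\to-\infty$ because $p>0$; so it is bounded below. If the sum is at most $K$, then each term is at most $K$ minus the minima of the other terms, so each coordinate is bounded. Hence the sublevel sets in $W$ are closed and bounded, so compact, and the minimum over $W$ is attained at some $s=(u_i+v_T)$. The corresponding $(u,v)$ minimizes $F$. $\blacksquare$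

Put $z_{iT}=0$ for $i\notin T$, let $D=\operatorname{diag}(e^{u_i/2})$, $E=\operatorname{diag}(e^{v_T/2})$ and
$$C=DBE,\qquad\text{so that}\quad |C_{iT}|^2=z_{iT} .$$
Rescaling does not damage (4): $(VD^{-1})C=VBE=0$. So every column of $C$ lies in $\ker(VD^{-1})$, which has dimension $N-d$ since $D$ is invertible. Let $M=CC^*$, a Hermitian $N\times N$ matrix over $\mathbb H$. Since $My=C(C^*y)$, its image lies in the column space of $C$, and
$$\rho:=\operatorname{rank}_{\mathbb H}M\le N-d . \tag{7}$$

## 6. Rank of a quaternionic Hermitian matrix with unit diagonal

**Step 2: rank inequality.** *The aim is the analogue of (1) for $M$. To avoid eigenvalues over $\mathbb H$, we pass to real matrices.*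

Let $L_M:\mathbb H^N\to\mathbb H^N$, $y\mapsto My$, seen as an $\mathbb R$-linear map of $\mathbb R^{4N}$ with the inner product $\langle x,y\rangle=\operatorname{Re}(x^*y)$.

- $L_M$ is symmetric: $\langle Mx,y\rangle=\operatorname{Re}(x^*M^*y)=\operatorname{Re}(x^*My)=\langle x,My\rangle$.
- Its real rank is $4\rho$: the image is a right $\mathbb H$-subspace of dimension $\rho$.
- Its trace is $4N$: its matrix consists of $4\times4$ blocks, the $(i,j)$ block being left multiplication by $M_{ij}$ on $\mathbb R^4$. By (6), $M_{ii}=\sum_TC_{iT}\overline{C_{iT}}=\sum_Tz_{iT}=1$, so each diagonal block is the identity.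
- Its squared Frobenius norm is $4\sum_{i,j}|M_{ij}|^2$: left multiplication by $q$ has columns $q,q\mathbf i,q\mathbf j,q\mathbf k$, each of length $|q|$.

Applying (1) to the real symmetric matrix of $L_M$ gives $16N^2\le4\rho\cdot4\sum_{i,j}|M_{ij}|^2$. The diagonal contributes $N$ to the sum, so
$$\rho\ \ge\ \frac{N^2}{N+\sum_{i\ne j}|M_{ij}|^2} . \tag{8}$$

## 7. The off-diagonal mass is at most $4X$

**Step 3: off-diagonal entries.** *The aim is $\sum_{i\ne j}|M_{ij}|^2\le4X$, using only the sums (6) and the weights.*

Let $i\ne j$. We have $M_{ij}=\sum_TC_{iT}\overline{C_{jT}}$, where only triples containing both $i$ and $j$ contribute. If $\{i,j\}$ lies on an ordinary line, there are none and $M_{ij}=0$. Otherwise, by Cauchy–Schwarz and (2),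
$$|M_{ij}|^2\le\Big(\sum_{T\supset\{i,j\}}\sqrt{w_T}\cdot\frac{|C_{iT}||C_{jT}|}{\sqrt{w_T}}\Big)^2\le\Big(\sum_{T\supset\{i,j\}}w_T\Big)\sum_{T\supset\{i,j\}}\frac{z_{iT}z_{jT}}{w_T}=\sum_{T\supset\{i,j\}}\frac{z_{iT}z_{jT}}{w_T} .$$
Now sum over ordered pairs and exchange the order of summation. For fixed $T$, $\sum_{i\ne j\in T}z_{iT}z_{jT}=c_T^2-\sum_{i\in T}z_{iT}^2$. Since $T$ has three elements, $\sum_{i\in T}z_{iT}^2\ge c_T^2/3$. With (5),
$$\sum_{i\ne j}|M_{ij}|^2\le\sum_T\frac1{w_T}\Big(c_T^2-\sum_{i\in T}z_{iT}^2\Big)\le\frac23\sum_T\frac{c_T^2}{w_T}=\frac23\sum_Tw_T\Big(\sum_{i\in T}\frac2{d_i}\Big)^2 .$$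
By Cauchy–Schwarz on three terms, $\big(\sum_{i\in T}\frac2{d_i}\big)^2\le3\sum_{i\in T}\frac4{d_i^2}$. Exchanging the sums once more and using (3),
$$\sum_{i\ne j}|M_{ij}|^2\le 8\sum_Tw_T\sum_{i\in T}\frac1{d_i^2}=8\sum_i\frac1{d_i^2}\sum_{T\ni i}w_T=8\sum_i\frac1{d_i^2}\cdot\frac{d_i}2=4X . \tag{9}$$

**Step 4: conclusion.** *We combine (7), (8) and (9).* They give $N-d\ge\rho\ge\frac{N^2}{N+4X}$, so
$$d\le N-\frac{N^2}{N+4X}=\frac{4NX}{N+4X} .\qquad\blacksquare$$

This proves Theorem 1, and with it Theorem 2. Check on three collinear points: $d_i=2$, $X=\frac32$, and the bound is $\frac{18}{9}=2=d$.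

## 8. A lower bound on all $d_i$, and direct sums

**Theorem 3.** If $N\ge1$ and every $d_i\ge k\ge1$, then $d\le4N/(k+4)$. Equality is attained for $k=2$ and $k=8$, for infinitely many $N$ in each case.

*Proof.* Here $X\le N/k$. The function $X\mapsto\frac{4NX}{N+4X}=N-\frac{N^2}{N+4X}$ is increasing, so Theorem 1 gives
$$d\le\frac{4N\cdot N/k}{N+4N/k}=\frac{4N}{k+4} .$$

For equality, take a direct sum of $m$ subspaces, and in each summand one copy of a fixed configuration that spans it. Consider a line joining points of two different summands. Any further point on it has two nonzero components, so it lies in no summand and is not in the set; the line is ordinary. A line joining two points of the same summand lies in that summand, so it contains no point of another copy. Hence each $d_i$ is the same as within a single copy.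

- Three points on a line: $k=2$, $N=3m$, $d=2m=\frac{4N}6$.
- The nine inflection points: $k=8$, $N=9m$, $d=3m=\frac{4N}{12}$. $\blacksquare$

## 9. The smallest non-collinear configurations

**Theorem 4.** A non-collinear SGC over $\mathbb H$ has at least $9$ points. With exactly $9$ points it is equivalent, under $PGL_3(\mathbb H)$, to the configuration of the nine inflection points of Section 1.

*Proof.* Non-collinear means $d\ge3$, so Theorem 2 gives $3\le\frac{4N}{N+3}$, i.e. $N\ge9$.

Now let $N=9$. By Theorem 2 the SGC lies in a plane, which we identify with $P^2(\mathbb H)$.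

**Step 1: every line through two points of the set contains exactly three.** *This turns the incidences into a Steiner triple system.* Suppose a line $L$ contains exactly $r\ge4$ of the points. Let $P$ be any point of the set off $L$. Each of the $r$ lines joining $P$ to a point of the set on $L$ contains a further point of the set, which is off $L$; these $r$ points are distinct, since the lines meet only in $P$. So $9\ge r+1+r$, and $r=4$. Then all nine points are accounted for: the five off-$L$ points are $P$ and one further point on each of the four lines. So each of these four lines contains exactly two off-$L$ points. This holds for every $P$ off $L$. Fix a point $A$ of the set on $L$. The lines through $A$ other than $L$ partition the five off-$L$ points, and each line that contains one of them contains exactly two. Five is odd, a contradiction.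

**Step 2: the incidence structure is $AG(2,3)$.** *We recall why a Steiner triple system on nine points is unique.* Call the three-point lines blocks. Every pair lies in exactly one block, so each point lies in $4$ blocks, and there are $\frac{9\cdot4}3=12$ blocks. Given a block $L$ and a point $P\notin L$, three of the four blocks through $P$ meet $L$, in its three points, and exactly one is disjoint from $L$. So the six points off $L$ are partitioned by the blocks disjoint from $L$: there are two of these, and they are disjoint from each other. Hence the $12$ blocks fall into $4$ classes of three mutually disjoint blocks, and blocks from different classes meet in exactly one point. Use the blocks of two classes as the sets $x=\text{const}$ and $y=\text{const}$; this labels the points by $(x,y)\in\mathbb F_3^2$. Each of the other six blocks meets each $x=\text{const}$ and each $y=\text{const}$ once, so it is the graph of a permutation of $\mathbb F_3$. There are exactly six permutations, so all of their graphs occur. The six maps $x\mapsto mx+b$ with $m\ne0$ are permutations, hence all of them. So the blocks are exactly the lines of $AG(2,3)$.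

Write $p_{xy}$ for the point labeled $(x,y)$. Three distinct points are collinear iff their labels sum to $0$: the labels on a line are $p,p+v,p+2v$ with sum $0$, and the third point on the line through the labels $p$ and $q=p+v$ is $p+2v=-p-q$.

**Step 3: coordinates.** *We write all nine points in terms of one quaternion $a$.* The points $p_{00},p_{10},p_{01}$ are not collinear, so representing vectors $f_1,f_2,f_3$ form a basis. On the line $\{00,10,20\}$ we have $p_{20}=[f_1\alpha+f_2\beta]$ with $\alpha,\beta\ne0$; put $e_1=f_1\alpha$, $e_2=f_2\beta$. On the line $\{00,01,02\}$ we have $p_{02}=[e_1+f_3\delta]$ with $\delta\ne0$; put $e_3=f_3\delta$. Then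
$$p_{00}=[e_1],\quad p_{10}=[e_2],\quad p_{20}=[e_1+e_2],\quad p_{01}=[e_3],\quad p_{02}=[e_1+e_3] .$$

- Line $\{10,01,22\}$: $p_{22}=[e_2+e_3a]$ with $a\ne0$.
- Line $\{10,02,21\}$: $p_{21}=[e_1+e_2\lambda+e_3]$. Line $\{20,21,22\}$: $e_1+e_2\lambda+e_3=(e_1+e_2)\mu+(e_2+e_3a)\nu$, so $\mu=1$, $\nu=a^{-1}$, $\lambda=1+a^{-1}$. Thus $p_{21}=[e_1+e_2(1+a^{-1})+e_3]$.
- Line $\{20,01,12\}$: $p_{12}=[e_1+e_2+e_3\lambda]$. Line $\{02,12,22\}$: $e_1+e_2+e_3\lambda=(e_1+e_3)\mu+(e_2+e_3a)\nu$, so $\mu=\nu=1$ and $\lambda=1+a$. Thus $p_{12}=[e_1+e_2+e_3(1+a)]$.
- Line $\{20,02,11\}$: $p_{11}=[(e_1+e_2)+(e_1+e_3)c]$. Line $\{00,11,22\}$: $e_1(1+c)+e_2+e_3c=e_1\mu+(e_2+e_3a)\nu$, so $\nu=1$ and $c=a$. Thus $p_{11}=[e_1(1+a)+e_2+e_3a]$.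
- Line $\{10,11,12\}$: $e_1(1+a)+e_2+e_3a=e_2\nu+\big(e_1+e_2+e_3(1+a)\big)\mu$. The $e_1$-coefficients give $\mu=1+a$, and the $e_3$-coefficients give $a=(1+a)(1+a)$, i.e. $a^2+a+1=0$.

**Step 4: the solutions $a$ are all conjugate.** *This replaces $a$ by a complex number.* Put $h=a+\frac12$. Then $h^2=a^2+a+\frac14=-\frac34$. Write $h=s+v$ with $s$ real and $v$ purely imaginary; then $h^2=s^2-|v|^2+2sv$. Since this is real, $sv=0$; and $v=0$ would give $s^2=-\frac34$. So $s=0$ and $h$ is purely imaginary with $|h|=\frac{\sqrt3}2$.

Any two imaginary unit quaternions $u,v$ are conjugate: if $q=u+v\ne0$, then $uq=-1+uv=qv$; if $v=-u$, take $q$ to be an imaginary unit orthogonal to $u$, so that $qu=-uq$ and $qv=uq$. In both cases $u=qvq^{-1}$. Apply this with $v=\mathbf i$ and $u=h/|h|$: we get $a=-\frac12+h=q\omega q^{-1}$ with $\omega=-\frac12+\frac{\sqrt3}2\mathbf i=e^{2\pi\mathbf i/3}$ and some $q\in\mathbb H^*$.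

**Step 5: all nine-point configurations are equivalent.** *We realize the conjugation by a projective map.* The map $\sum e_l\lambda_l\mapsto\sum e_lq^{-1}\lambda_l$ is right-linear and invertible. It sends the point $[\sum e_l\lambda_l]$ to
$$\Big[\sum e_lq^{-1}\lambda_l\Big]=\Big[\sum e_lq^{-1}\lambda_l\,q\Big] .$$
So it conjugates all coordinates by $q^{-1}$: it fixes coordinates $0$ and $1$ and replaces $a$ by $\omega$ throughout the list of Step 3. Hence every non-collinear nine-point SGC is equivalent to the list with $a=\omega$, and any two are equivalent to each other. The nine inflection points form one of them. $\blacksquare$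

## 10. Ordinary lines of non-coplanar sets

Theorem 2 says that a non-coplanar set has at least one ordinary line. Theorem 1, which allows ordinary lines, gives much more.

**Theorem 5.** A non-coplanar set of $N$ points over $\mathbb H$ has at least $N-1$ ordinary lines. Equality holds iff the set consists of a non-collinear planar SGC together with one point off its plane.

*Proof.* Let $t$ be the number of ordinary lines of $\mathcal S$. A non-coplanar set has $N\ge4$. We prove by induction on $N\ge4$, for non-coplanar $\mathcal S$:

1. $t\ge N-1$;
2. $t\ge N$ if no $N-1$ points of $\mathcal S$ are coplanar.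

**Step 1: $N=4$.** *This is the base of the induction.* The four representing vectors are independent, so no three points are collinear, and $t=6>3$. The second claim is vacuous, since any three points are coplanar.

Now let $N\ge5$.

**Step 2: $\mathcal S=Q\cup\{x\}$ with $Q$ in a plane $\Pi$.** *Here we count exactly.* Then $x\notin\Pi$, since $\mathcal S$ is not coplanar. A line through $x$ meets $\Pi$ in at most one point, so the $N-1$ lines joining $x$ to the points of $Q$ are distinct and ordinary. Any other ordinary line avoids $x$, so it joins two points of $Q$ and is an ordinary line of $Q$. Conversely, an ordinary line of $Q$ lies in $\Pi$, misses $x$, and is ordinary for $\mathcal S$. Hence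
$$t=N-1+t(Q)\ge N-1, \tag{10}$$
where $t(Q)$ is the number of ordinary lines of $Q$. Equality holds iff $t(Q)=0$, i.e. iff $Q$ is an SGC. Moreover, $Q$ is non-collinear, since otherwise $\mathcal S$ would be coplanar.

From here on, let $N\ge5$ and assume that no $N-1$ points of $\mathcal S$ are coplanar. We must show $t\ge N$. The proof splits according to whether the ordinary lines are spread out or concentrated at some point.

**Step 3: all $o_i\le\frac{N-1}3$.** *Here every $d_i$ is large, and Theorem 1 applies.* We have $d_i=N-1-o_i\ge\frac23(N-1)>0$ and
$$\frac1{d_i}=\frac1{N-1}+\frac{o_i}{(N-1)d_i}\le\frac1{N-1}+\frac{3o_i}{2(N-1)^2} .$$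
Each ordinary line contains two points, so $\sum_io_i=2t$, and summing gives
$$X\le\frac N{N-1}+\frac{3t}{(N-1)^2} .$$
On the other hand $d\ge4$, so Theorem 1 gives $4(N+4X)\le4NX$, i.e. $X(N-4)\ge N$, i.e. $X\ge\frac N{N-4}$. Therefore
$$\frac{3t}{(N-1)^2}\ge\frac N{N-4}-\frac N{N-1}=\frac{3N}{(N-1)(N-4)},\qquad\text{so}\qquad t\ge\frac{N(N-1)}{N-4}>N .$$

**Step 4: some $o_x>\frac{N-1}3$.** *Here we delete $x$ and compare.* Let $\mathcal S'=\mathcal S\setminus\{x\}$. It has $N-1\ge4$ points and is non-coplanar by assumption. Let $t'$ be its number of ordinary lines. An ordinary line of $\mathcal S'$ not through $x$ is ordinary for $\mathcal S$. An ordinary line of $\mathcal S'$ through $x$ contains exactly three points of $\mathcal S$; its two points other than $x$ are among the $d_x$ points joined to $x$ by special lines. Different such lines use disjoint pairs, so there are at most $\frac{d_x}2=\frac{N-1-o_x}2$ of them. The $o_x$ ordinary lines of $\mathcal S$ through $x$ are counted in addition. Hence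
$$t\ge o_x+t'-\frac{N-1-o_x}2=t'+\frac{3o_x-(N-1)}2\ge t'+\frac12, \tag{11}$$
because $3o_x-(N-1)$ is a positive integer.

*If no $N-2$ points of $\mathcal S'$ are coplanar*, then claim 2 for $\mathcal S'$ gives $t'\ge N-1$. By (11), $t\ge N-\frac12$, so $t\ge N$.

*Otherwise* $\mathcal S=Q\cup\{x,y\}$ with $|Q|=N-2$ and $Q$ in a plane $\Pi$. Since no $N-1$ points are coplanar, $x,y\notin\Pi$. So the line $xy$ is not contained in $\Pi$ and meets it in at most one point (possibly in none, if the span has projective dimension greater than $3$). Hence at least $N-3$ points $q\in Q$ are not on the line $xy$. For such a $q$, the line $xq$ meets $\Pi$ only in $q$, because $x\notin\Pi$; and it does not contain $y$, because $q$ is not on $xy$. So $xq$ is ordinary, and likewise $yq$. These lines are pairwise distinct, since each contains exactly two points of $\mathcal S$ and the pairs are different. Hence $t\ge2(N-3)$, which is at least $N$ if $N\ge6$. If $N=5$, no four of the points are coplanar; so no three are collinear (three collinear points and any fourth are coplanar), and $t=\binom52=10\ge5$.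

This completes the induction and proves both claims.

**Step 5: equality.** *We find all sets with $t=N-1$.* For $N=4$ we have $t=6\ne3$, and $\mathcal S$ is not of the stated form, since three non-collinear points are not an SGC. For $N\ge5$, claim 2 shows that $t=N-1$ forces $N-1$ of the points to be coplanar, which is the situation of Step 2; there equality holds iff $Q$ is an SGC, and $Q$ is non-collinear and planar. Conversely, a non-collinear planar SGC together with a point off its plane is in the situation of Step 2 with $t(Q)=0$, so $t=N-1$ by (10). $\blacksquare$

The bound is attained with $N=10$ by the nine inflection points together with one point off their plane. By Theorem 4, equality forces $N\ge10$.
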